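# Conjugation by large elements and the non-centered local limit theorem on nilpotent Lie groups

## 1. A finitely supported walk that violates full uniformity

**Theorem 1.** There are a simply connected nilpotent Lie group $G$ of step $4$ and dimension $8$, a finitely supported probability measure $\mu$ on $G$ with $\mu_{ab}$ non-lattice and $d_{\overline X_\mu}=20$, a function $f\in C_c(\mathfrak g)$, a sequence $N_r\to\infty$ and a constant $c>0$ such that, for all large $r$, with $N=N_r$,
$$\sup_{g,h\in\mathfrak g}\big|(\mu^{*N}*\delta_{-NX_\mu})(\delta_g*f*\delta_h)-(D_{\sqrt N}\nu)(\delta_g*f*\delta_h)\big|\ \ge\ c\,N^{-\frac{19}2-\frac{18}r}.\tag{1}$$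
Since $\frac12d_{\overline X_\mu}=10$, the supremum exceeds $N^{-\frac12d_{\overline X_\mu}+\frac12-\kappa}$ along a subsequence, for every $\kappa>0$. In particular it is not $o(N^{-\frac12d_{\overline X_\mu}})$.

In plain words: a random walk on a nilpotent group, recentered and rescaled, has a limit law $\nu$. A local limit theorem says that $\nu$ also predicts how much mass the walk puts on a set of unit size. One may move that set by a left translation $g$ and a right translation $h$, and ask whether the prediction is uniformly good over all pairs $(g,h)$. A theorem recalled below gives uniformity when $g$ or $h$ is not too large. The question, from Bénard and Breuillard, "Local limit theorems for random walks on nilpotent Lie groups", arXiv:2304.14551 (2023), is whether this size restriction can be dropped. Theorem 1 answers no: it gives one group and one measure for which uniformity fails by a power of $N$. It makes no claim about which pairs $(G,\overline X_\mu)$ do enjoy the full uniformity.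

## 2. Weight filtrations, homogeneous dimension and bideviations

**Groups and measures.** Let $G$ be a simply connected nilpotent Lie group with Lie algebra $\mathfrak g$. The exponential map identifies $G$ with $\mathfrak g$, and the group law $*$ on $\mathfrak g$ is then given by the Baker–Campbell–Hausdorff formula. I often write products in $G$ by juxtaposition. Convolution is taken for $*$, so $\mu^{*N}$ is the law of a product $\gamma_1\cdots\gamma_N$ of independent elements of law $\mu$. For a measure $\mu$ and a function $f$, $\mu(f)=\int f\,d\mu$. Lebesgue measure $|\cdot|$ on $\mathfrak g$ is a bi-invariant Haar measure (a textbook fact; for our group we shall see it directly).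

Let $\mathfrak g_{ab}=\mathfrak g/[\mathfrak g,\mathfrak g]$ with projection $\pi$, let $\mu_{ab}=\pi_*\mu$, assumed to have a finite first moment, and let $\overline X_\mu=\mathbb E(\mu_{ab})\in\mathfrak g_{ab}$ be the drift.

**Definition (non-lattice).** $\mu_{ab}$ is non-lattice if its support is not contained in a translate of a proper closed additive subgroup of $\mathfrak g_{ab}$.

On $\mathbb R$, a measure with support $\{0,\sqrt2\}$ is lattice. A measure with support $\{\pm1,\pm\sqrt2\}$ is non-lattice: a closed subgroup a translate of which contains the support must contain the differences $2$ and $2\sqrt2$, which generate a dense subgroup.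

**Definition (weight filtration).** Fix a lift $X\in\mathfrak g$ of $\overline X_\mu$ and set $\mathfrak g^{(1)}=\mathfrak g$, $\mathfrak g^{(2)}=[\mathfrak g,\mathfrak g]$, and
$$\mathfrak g^{(i)}=[\mathfrak g,\mathfrak g^{(i-1)}]+[X,\mathfrak g^{(i-2)}]\qquad(i\ge3).$$
Brackets with the drift thus raise the weight by $2$, other brackets by $1$. Fix complements $\mathfrak m^{(i)}$ with $\mathfrak g^{(i)}=\mathfrak m^{(i)}\oplus\mathfrak g^{(i+1)}$, write $x=\sum_ix^{(i)}$ with $x^{(i)}\in\mathfrak m^{(i)}$, fix a Euclidean norm $\|\cdot\|$ on $\mathfrak g$, and put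
$$D_tx=\sum_it^ix^{(i)},\qquad |x|=\max_i\|x^{(i)}\|^{1/i},\qquad d_{\overline X_\mu}=\sum_ii\dim\mathfrak m^{(i)}.$$
Dilations act on measures by push-forward. The measure $\mu$ has a finite moment of order $m$ if $\int|x|^m\,d\mu(x)<\infty$. Finally $X_\mu\in\mathfrak m^{(1)}$ is the lift of $\overline X_\mu$ in $\mathfrak m^{(1)}$.

*Example.* Let $\mathfrak g=\mathrm{span}(P,Q,Z)$ be the Heisenberg algebra, with $[P,Q]=Z$ central. With drift $0$, $\mathfrak g^{(2)}=\mathbb RZ$ and $\mathfrak g^{(3)}=0$, so the weights of $P,Q,Z$ are $1,1,2$ and $d=4$. With drift $P$, $\mathfrak g^{(3)}=[\mathfrak g,\mathbb RZ]+[P,\mathfrak g]=\mathbb RZ$ and $\mathfrak g^{(4)}=0$, so $Z$ has weight $3$ and $d=5$. The weights measure true sizes: with drift, the $Z$-coordinate contains sums like $\sum_ib_i\mathbf x_{i-1}$ with $b_i$ centered and $\mathbf x_i\approx i$, and such a sum has size $N^{3/2}$.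

**Known results.** The *central limit theorem* (CLT) says that, under the hypotheses of the next statement, $D_{1/\sqrt N}(\mu^{*N}*\delta_{-NX_\mu})$ converges weakly to a probability measure $\nu$ on $\mathfrak g$. The *non-centered uniform local limit theorem* (LLT) says: if $\mu$ has a finite moment of order $m_\mu>d_{\overline X_\mu}+2$ and $\mu_{ab}$ is non-lattice, then for every continuous compactly supported $f$ on $\mathfrak g$ and all $N\ge1$,
$$|(\mu^{*N}*\delta_{-NX_\mu})(f)-(D_{\sqrt N}\nu)(f)|=o_{\mu,f}(N^{-\frac12d_{\overline X_\mu}}).$$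
Moreover, for $\varepsilon_0>0$ small enough, the error rate is uniform in all *bideviations* $\delta_g*f*\delta_h:x\mapsto f(g*x*h)$, $g,h\in\mathfrak g$, provided that $g$ or $h$ belongs to
$$\mathcal E_{N,\varepsilon_0}=\{x\in\mathfrak g:\|x^{(i)}\|\le N^{\frac i2+\varepsilon_0}\ \forall i\}+[-N^{1+\varepsilon_0},N^{1+\varepsilon_0}]X_\mu.$$

The scale $N^{-d/2}$ is natural: the Jacobian of $D_{1/\sqrt N}$ is $N^{-d/2}$, so if $\nu$ has a bounded density then $D_{\sqrt N}\nu$ gives mass $O(N^{-d/2})$ to every set of Lebesgue measure $1$.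

The question is whether the supremum in (1) is $o_{\mu,f}(N^{-\frac12 d_{\overline X_\mu}})$ for all $G$, $\mu$ as in the LLT and all $f$. Since the $\mu$ of Theorem 1 is finitely supported, it has finite moments of every order, and all hypotheses of the LLT hold for it.

## 3. A bideviation is a conjugation followed by a right translation

For $g,x,h\in G$,
$$gxh=(gxg^{-1})(gh).$$
So a pair $(g,h)$ conjugates the walk by $g$ and then translates it on the right by $gh$. Right translations alone are harmless: they are the pairs $(0,h)$, and $0\in\mathcal E_{N,\varepsilon_0}$, so the LLT covers them. If $G$ is abelian, or more generally if $g$ is central, then $f(gxh)=f(x\,gh)$ and the pair $(g,h)$ can be replaced by $(0,gh)$. In the abelian case the full uniformity therefore holds. The issue is conjugation by large $g$.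

The simplest non-abelian case is the Heisenberg group. Write it as pairs $(v;a)$ with $v=(v_1\text{-coordinate},v_\alpha\text{-coordinate})\in\mathbb R^2$, $a\in\mathbb R$, and
$$(v;a)(v';a')=(v+e^{a\alpha}v';a+a'),\qquad \alpha:v_1\mapsto v_\alpha\mapsto0.$$
A product of steps $(b_iv_1;a_i)$, $i\le N$, is $\big(\sum b_i,\ \sum b_i\mathbf a_{i-1};\ \mathbf a_N\big)$ with $\mathbf a_i=a_1+\dots+a_i$. Conjugation by $(0;R)$ turns $v$ into $e^{R\alpha}v$:
$$\Big(\sum b_i,\ \sum b_i\mathbf a_{i-1}\Big)\ \longmapsto\ \Big(\sum b_i,\ \sum b_i\mathbf a_{i-1}+R\sum b_i\Big).$$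
It is a shear: it adds a huge multiple of a lower coordinate to a higher one. In the centered Heisenberg case Diaconis–Hough prove that the LLT is uniform in all deviations $g,h\in G$. To break uniformity, we need a group in which a shear does something useful, and the next section says what "useful" means.

## 4. Covering the conjugated walk by few cells

Conjugation preserves volume. So if the conjugated walk can be covered, with probability at least $\frac12$, by far fewer than $N^{d/2}$ translates of a fixed compact set, then some translate carries much more mass than $\nu$ allows. The following lemma makes this precise. Let $y_N$ denote a random element of law $\mu^{*N}*\delta_{-NX_\mu}$, and write $d=d_{\overline X_\mu}$.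

**Lemma 1.** Let $G,\mu$ be as in the LLT and suppose that $\nu$ is absolutely continuous with respect to Lebesgue measure. Let $K_0\subset G$ be compact with $|K_0|>0$. There is $f\in C_c(\mathfrak g)$, depending only on $K_0$, with the following property. Suppose that $N_r\to\infty$, that $g_r\in G$, and that $(q_\tau)_{\tau\in\mathcal T_r}$ are finite families in $G$ such that
$$\mathbb P\Big(g_r\,y_{N_r}\,g_r^{-1}\in\bigcup_{\tau\in\mathcal T_r}K_0q_\tau\Big)\ge\tfrac12,\qquad |\mathcal T_r|\,N_r^{-d/2}\to0 .$$
Then for all large $r$ the supremum on the left of (1), with $N=N_r$, is at least $\dfrac1{4|\mathcal T_r|}$.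

*Proof.* Drop the index $r$ from $N,g,\mathcal T$.

**Step 1.** *We thin out the cells, so that they overlap boundedly but still cover after a bounded enlargement.* Let $\mathcal T'\subset\mathcal T$ be a maximal subset such that the sets $K_0q_\tau$, $\tau\in\mathcal T'$, are pairwise disjoint. By maximality, for each $\tau\in\mathcal T$ there is $\tau'\in\mathcal T'$ with $K_0q_\tau\cap K_0q_{\tau'}\ne\emptyset$ (take $\tau'=\tau$ if $\tau\in\mathcal T'$). Then $q_\tau\in K_0^{-1}K_0q_{\tau'}$, so
$$K_0q_\tau\subset Kq_{\tau'},\qquad K=K_0K_0^{-1}K_0 .$$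
Fix $f\in C_c(\mathfrak g)$ with $1_K\le f\le1$, and let $K'=\operatorname{supp}f$. Both depend only on $K_0$. For $\tau\in\mathcal T'$ put
$$h_\tau=g^{-1}q_\tau^{-1},\qquad F_\tau=\delta_g*f*\delta_{h_\tau},\qquad\text{so that}\quad F_\tau(y)=f(gyh_\tau)=f(gyg^{-1}q_\tau^{-1}).$$

**Step 2.** *We bound the walk's total mass from below.* On the event in the hypothesis, $gy_Ng^{-1}\in Kq_{\tau'}$ for some $\tau'\in\mathcal T'$, and then $F_{\tau'}(y_N)=1$. Hence $\sum_{\tau\in\mathcal T'}\mathbb EF_\tau(y_N)\ge\frac12$.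

**Step 3.** *We bound the overlap of the $F_\tau$.* If $F_\tau(y)\ne0$, then $gyg^{-1}\in K'q_\tau$, so $q_\tau\in K'^{-1}gyg^{-1}$ and $K_0q_\tau\subset K_0K'^{-1}gyg^{-1}$. The right side has measure $|K_0K'^{-1}|$ by right invariance. For $\tau\in\mathcal T'$ the sets $K_0q_\tau$ are disjoint, of measure $|K_0|$. So at most $M:=|K_0K'^{-1}|/|K_0|$ of the $F_\tau$ are nonzero at $y$, and $\sum_{\tau\in\mathcal T'}F_\tau\le M$.

**Step 4.** *We bound the mass predicted by $\nu$ from above.* Let $O=\bigcup_{\tau\in\mathcal T'}\{F_\tau\ne0\}\subset\bigcup_{\tau\in\mathcal T'}g^{-1}K'q_\tau g$. By bi-invariance $|O|\le|K'||\mathcal T|$. Hence $|D_{1/\sqrt N}O|\le|K'||\mathcal T|N^{-d/2}\to0$. Since $\nu$ is a finite measure and $\nu\ll$ Lebesgue, sets of small Lebesgue measure have small $\nu$-measure, so $(D_{\sqrt N}\nu)(O)=\nu(D_{1/\sqrt N}O)\to0$. Therefore $\sum_{\tau\in\mathcal T'}(D_{\sqrt N}\nu)(F_\tau)\le M\,(D_{\sqrt N}\nu)(O)\to0$.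

**Step 5.** *We pick one cell.* For $r$ large,
$$\sum_{\tau\in\mathcal T'}\Big[(\mu^{*N}*\delta_{-NX_\mu})(F_\tau)-(D_{\sqrt N}\nu)(F_\tau)\Big]\ge\tfrac14 ,$$
so some $\tau\in\mathcal T'$ has a difference of at least $\frac1{4|\mathcal T'|}\ge\frac1{4|\mathcal T|}$. The pair $(g,h_\tau)$ gives the claim. $\qquad\blacksquare$

To prove Theorem 1 we must find a group, a measure, and conjugating elements $g_r$ for which $|\mathcal T_r|\le CN_r^{19/2+18/r}$ cells suffice, while $d/2=10$.

## 5. Cancelling a drift term by a shear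

**Near-lattice steps alone do not suffice.** A natural source of concentration is arithmetic: let the steps be non-lattice, but extremely well approximated at time $N=N_r$ by steps on a lattice of spacing $1/Q$ with $Q=N^{1/r}$. Try this on $\mathbb R$ with $g=0$. The walk then lives, up to a tiny error, on about $Q\sqrt N$ lattice points; but its range $\sqrt N$ is already covered by about $\sqrt N=N^{d/2}$ unit cells, so there is no saving. We need a saving of a power of $N$, and conjugation must provide it.

What the lattice does give is this. Suppose a coordinate is multiplied by a huge $R$. Its range now meets a huge number of unit cells, but it still takes only as many values as before. So if all terms multiplied by powers of $R$ are lattice-valued, a shear does not increase the number of cells. We then look for a shear that *removes* a large term from some coordinate.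

**An attempt in dimension 5.** Take $V=\mathrm{span}(v_1,v_\alpha,v_\zeta)$ and operators $\alpha:v_1\mapsto v_\alpha\mapsto v_\zeta\mapsto0$ and $\chi:v_1\mapsto v_\zeta$, with $\chi v_\alpha=\chi v_\zeta=0$. They commute. Let $X,A$ be commuting elements that act on the abelian algebra $V$ by $\chi$ and $\alpha$. The steps are $(b_iv_1;n_i,a_i)$: here $n_i$ is the $X$-component, with mean $1$; $a_i$ is the $A$-component, with mean $0$; the $b_i$ are centered and independent of the rest. With $\mathbf x_i=\sum_{k\le i}n_k$, $\mathbf a_i=\sum_{k\le i}a_k$ and $\langle\phi\rangle=\sum_{i\le N}b_i\phi_{i-1}$ (so $\langle a\rangle=\sum b_i\mathbf a_{i-1}$, $\langle x\rangle=\sum b_i\mathbf x_{i-1}$), the $V$-part of the walk is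
$$\big(\langle1\rangle,\ \langle a\rangle,\ \tfrac12\langle a^2\rangle+\langle x\rangle\big).$$
Suppose $a=\theta n+l$ with $b,n,l$ integers and $\theta=\frac pq+\eta$, $\eta>0$ tiny (set the non-lattice condition aside for the moment). Then $\mathbf a=\mathbf m+\eta\mathbf x$ with $\mathbf m$ valued in $\frac1q\mathbb Z$. Conjugation by $\exp(RA)$ applies $e^{R\alpha}$ and gives
$$\Big(\langle1\rangle,\quad \langle m\rangle+\eta\langle x\rangle+R\langle1\rangle,\quad \tfrac12\langle a^2\rangle+R\langle m\rangle+(1+R\eta)\langle x\rangle+\tfrac{R^2}2\langle1\rangle\Big).$$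
With $R=-1/\eta$ the term $\langle x\rangle$, of size $N^{3/2}$, disappears from the top coordinate. All terms multiplied by $R$ or $R^2$ are lattice-valued. The cancellation works exactly as desired.

Now count the cells. The group components take about $N^{1/2}$ and $qN^{1/2}$ values, $\langle1\rangle$ takes about $N^{1/2}$, $\langle m\rangle$ about $qN$, and the integer part of $\frac12\langle a^2\rangle$ about $N^{3/2}$. The exponents add up to $4$. The weights of $X,A,v_1,v_\alpha,v_\zeta$ are $1,1,1,2,3$ (indeed $\mathfrak g^{(3)}=\mathbb Rv_\zeta$ and $\mathfrak g^{(4)}=0$), so $d/2=4$: nothing is gained. The exact obstruction is that the surviving term is as large as the cancelled one: $\frac12\langle a^2\rangle$ has variance $\frac14\mathbb E b^2\sum_i\mathbb E\mathbf a_{i-1}^4\ge\frac14\mathbb Eb^2\sum_i\big((i-1)\mathbb Ea^2\big)^2$, of order $N^3$. One bracket with the drift weighs as much as two brackets with $A$.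

**Which exponents work in this design.** Suppose that $v_\zeta$ is reached from $v_1$ by $k$ brackets with $X$ and also by $j$ brackets with $A$, and by no other monomial, so that its coordinate is $\frac1{j!}\langle a^j\rangle+\frac1{k!}\langle x^k\rangle$. The two terms have sizes $N^{(j+1)/2}$ and $N^{k+1/2}$. As $e^{R\alpha}e^{x\chi+a\alpha}=e^{x\chi+(a+R)\alpha}$, conjugation by $\exp(RA)$ just replaces $a$ by $a+R$. Inserting $a=m+\eta x$, the coefficient of $\langle x^k\rangle$ becomes, for $j\ge k$,
$$\frac1{k!}+\frac1{j!}\binom jk\eta^kR^{j-k}=\frac1{k!}\Big(1+\frac{\eta^kR^{j-k}}{(j-k)!}\Big).$$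
For this to vanish for some $R$ we need $j>k$. For the surviving $\langle a^j\rangle$ to be smaller than $\langle x^k\rangle$ we need $j<2k$. The condition $k<j<2k$ excludes $k=1$, and its first solution is $k=2$, $j=3$, with $R=-\eta^{-2}$. Then the top coordinate should have size $N^2$ in place of $N^{5/2}$: a saving of $N^{1/2}$.

**The price of the mixed term.** With $k=2,j=3$ the expansion of $\frac16\langle(a+R)^3\rangle$ also contains $R\eta\langle mx\rangle=-\eta^{-1}\langle mx\rangle$. This is multiplied by a huge factor, so we must list the values of $\langle mx\rangle$, about $N^2$ of them. The group should therefore have a coordinate of weight $4$ to pay for them. This is the vector $v_{\alpha\chi}$ below. If one omits it (putting $\alpha\chi v_1=0$), one gets a group of dimension $7$ with weights $1,1,1,2,3,3,5$, so $d/2=8$, while the list of values below still has about $N^{19/2}$ elements, and the method gives nothing. With $v_{\alpha\chi}$ included, $d/2=10$.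

## 6. The eight-dimensional group

Let $V=\mathbb R^6$ with basis $v_1,v_\alpha,v_{\alpha\alpha},v_\chi,v_{\alpha\chi},v_\zeta$, and define
$$\alpha:\ v_1\mapsto v_\alpha\mapsto v_{\alpha\alpha}\mapsto v_\zeta\mapsto0,\quad v_\chi\mapsto v_{\alpha\chi}\mapsto0;$$
$$\chi:\ v_1\mapsto v_\chi\mapsto v_\zeta\mapsto0,\quad v_\alpha\mapsto v_{\alpha\chi}\mapsto0,\quad v_{\alpha\alpha}\mapsto0 .$$
They commute: $\alpha\chi v_1=v_{\alpha\chi}=\chi\alpha v_1$, and on every other basis vector both products vanish ($\alpha\chi v_\alpha=\alpha v_{\alpha\chi}=0$ and $\chi\alpha v_\alpha=\chi v_{\alpha\alpha}=0$; $\alpha\chi v_\chi=\alpha v_\zeta=0$ and $\chi\alpha v_\chi=\chi v_{\alpha\chi}=0$; $\alpha\chi v_{\alpha\alpha}=0$ and $\chi\alpha v_{\alpha\alpha}=\chi v_\zeta=0$; and both operators kill $v_{\alpha\chi}$ and $v_\zeta$). Let $\mathfrak g=V\rtimes\mathrm{span}(X,A)$ with $V$ abelian, $[X,A]=0$, $[A,v]=\alpha v$, $[X,v]=\chi v$. The group is $G=V\rtimes\mathbb R^2$ with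
$$(v;h)(v';h')=(v+M(h)v';\ h+h'),\qquad M(x,a)=e^{x\chi+a\alpha}.$$
Since $\alpha^3v_1=\chi^2v_1=v_\zeta$, while $\alpha^4,\alpha^2\chi,\alpha\chi^2,\chi^3$ all kill $v_1$,
$$M(x,a)v_1=v_1+a\,v_\alpha+\tfrac{a^2}2v_{\alpha\alpha}+x\,v_\chi+ax\,v_{\alpha\chi}+\Big(\tfrac{a^3}6+\tfrac{x^2}2\Big)v_\zeta.\tag{2}$$

**Two coordinate systems.** For $h=xX+aA$, the one-parameter group of $v+h$ is $t\mapsto\big(\int_0^tM(sh)v\,ds;\ th\big)$, so
$$\exp(v+h)=\big(\varphi(x\chi+a\alpha)v;\ x,a\big),\qquad \varphi(T)=\frac{e^T-1}T=\sum_{k\ge0}\frac{T^k}{(k+1)!}.\tag{3}$$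
As $\varphi(x\chi+a\alpha)$ is unipotent, the change of coordinates (3) has Jacobian $1$. In the coordinates $(v;h)$, left translations $(v;h)\mapsto(v_0+M(h_0)v;h_0+h)$ and right translations $(v;h)\mapsto(v+M(h)v_0;h+h_0)$ have Jacobian $1$. So Lebesgue measure on $\mathfrak g$ equals $dv\,dh$ and is a bi-invariant Haar measure.

**Step and weights.** Since $V$ and $\mathrm{span}(X,A)$ are abelian, all brackets come from $\alpha$ and $\chi$. The lower central series is $\gamma_2=\mathrm{span}(v_\alpha,v_{\alpha\alpha},v_\chi,v_{\alpha\chi},v_\zeta)$, $\gamma_3=\mathrm{span}(v_{\alpha\alpha},v_{\alpha\chi},v_\zeta)$, $\gamma_4=\mathbb Rv_\zeta$, $\gamma_5=0$. So $G$ has step $4$ and dimension $8$. For the drift $X$: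

* $\mathfrak g^{(2)}=\gamma_2$;
* $\mathfrak g^{(3)}=\gamma_3+\chi V=\mathrm{span}(v_{\alpha\alpha},v_\chi,v_{\alpha\chi},v_\zeta)$;
* $\mathfrak g^{(4)}=[\mathfrak g,\mathfrak g^{(3)}]+\chi\mathfrak g^{(2)}=\mathrm{span}(v_{\alpha\chi},v_\zeta)$;
* $\mathfrak g^{(5)}=[\mathfrak g,\mathfrak g^{(4)}]+\chi\mathfrak g^{(3)}=0+\mathbb Rv_\zeta$;
* $\mathfrak g^{(6)}=[\mathfrak g,\mathfrak g^{(5)}]+\chi\mathfrak g^{(4)}=0$.

Take for $\mathfrak m^{(i)}$ the coordinate complements. Then $X,A,v_1$ have weight $1$, $v_\alpha$ has weight $2$, $v_{\alpha\alpha}$ and $v_\chi$ have weight $3$, $v_{\alpha\chi}$ has weight $4$, and $v_\zeta$ has weight $5$. Hence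
$$d=3\cdot1+2+2\cdot3+4+5=20 .$$

## 7. Steps with Liouville coefficients

Two irrational numbers are needed. A number $\theta=\frac pq+\eta$ mixes a little of $X$ into the $A$-direction and provides the $\eta$ of Section 5. A number $\sigma$ makes the measure non-lattice; with $\sigma$ rational, $n,l,b$ below would lie in some $\frac1t\mathbb Z$ and $\mu_{ab}$ would be lattice. At stage $r$ we shall replace $\sigma$ by a rational, so its error $\epsilon$ must be negligible even after multiplication by $|R|^3=\eta^{-6}$. This is why the approximations are interleaved as follows.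

**The numbers.** Choose integers $2\le u_1<w_1<u_2<w_2<\cdots$ with
$$u_{r+1}\ge3rw_r+1,\qquad w_{r+1}\ge20u_{r+1}.$$
Put $\theta=\sum_j2^{-u_j}\in(0,\frac12)$ and $\sigma=\sum_j2^{-w_j}\in(0,1)$. The gaps between consecutive ones in the binary expansion of $\sigma$ tend to infinity, so the expansion is not eventually periodic and $\sigma\notin\mathbb Q$. For $r\ge1$ put
$$q_r=2^{u_r},\quad \frac{p_r}{q_r}=\sum_{j\le r}2^{-u_j},\quad q_r'=2^{w_r},\quad \sigma_r=\sum_{j\le r}2^{-w_j}\in\tfrac1{q_r'}\mathbb Z,$$
$$\eta_r=\theta-\tfrac{p_r}{q_r},\qquad \epsilon_r=\sigma-\sigma_r,\qquad Q_r=q_r'\ge q_r,\qquad N_r=Q_r^{\,r}.$$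
We have $2^{-u_{r+1}}\le\eta_r\le2^{1-u_{r+1}}\le2^{-3rw_r}=N_r^{-3}$ and $\epsilon_r\le2^{1-w_{r+1}}\le2\cdot2^{-20u_{r+1}}$, so
$$0<\eta_r\le N_r^{-3},\qquad 0<\epsilon_r\le2\eta_r^{20}.\tag{4}$$

**The measure.** Let $n,l,b$ be independent. Let $n-1$ and $b$ be uniform on $\{\pm1,\pm\sigma\}$, and let $l$ equal $1,-1,\sigma,-\sigma$ with probabilities $\frac14-\frac\theta2,\ \frac14+\frac\theta2,\ \frac14,\ \frac14$ (all positive since $\theta<\frac12$). Let $\mu$ be the law of
$$(b\,v_1;\ n,\ \theta n+l)\in V\rtimes\mathbb R^2 .$$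
Then $\mathbb En=1$, $\mathbb El=-\theta$, $\mathbb E(\theta n+l)=0$, $\mathbb Eb=0$. By (3), the image in $\mathfrak g_{ab}$ of $(bv_1;n,a)$ has coordinates $b,n,a$ along $v_1,X,A$. So $\overline X_\mu$ is the class of $X$, and $X_\mu=X$.

**$\mu_{ab}$ is non-lattice.** Use the linear coordinates $(n,l,b)$ on $\mathfrak g_{ab}$, where $a=\theta n+l$. The support is a product of three $4$-point sets. A closed subgroup containing all differences of support points contains, on each axis, the numbers $2$ and $2\sigma$, which generate a dense subgroup of $\mathbb R$. So it contains all three axes and equals $\mathfrak g_{ab}$.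

**The walk in coordinates.** Let $(n_i,l_i,b_i)$ be i.i.d. copies, $a_i=\theta n_i+l_i$, $\mathbf x_i=\sum_{k\le i}n_k$, $\mathbf a_i=\sum_{k\le i}a_k$, and $\langle\phi\rangle=\sum_{i=1}^Nb_i\phi_{i-1}$ for a function $\phi$ of the path; for example $\langle ax\rangle=\sum_ib_i\mathbf a_{i-1}\mathbf x_{i-1}$. The product of the $N$ steps has $V$-part $\sum_ib_iM(\mathbf x_{i-1},\mathbf a_{i-1})v_1$, and right multiplication by $\exp(-NX)=(0;-N,0)$ changes only the $h$-part. So by (2), $\mu^{*N}*\delta_{-NX}$ is the law of $y_N=(v;\ \mathbf x_N-N,\ \mathbf a_N)$, where $v$ has coordinates, in the order $(v_1,v_\alpha,v_{\alpha\alpha},v_\chi,v_{\alpha\chi},v_\zeta)$,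
$$\Big(\langle1\rangle,\ \langle a\rangle,\ \tfrac12\langle a^2\rangle,\ \langle x\rangle,\ \langle ax\rangle,\ \tfrac16\langle a^3\rangle+\tfrac12\langle x^2\rangle\Big).\tag{5}$$

## 8. The limit law $\nu$ is absolutely continuous

Lemma 1 requires $\nu\ll$ Lebesgue. We identify $\nu$ explicitly: given the path, the $V$-part is a sum of independent centered variables, hence asymptotically Gaussian with a random covariance matrix.

**Step 1.** *We find the limit of the rescaled $(v;h)$-coordinates.* Let $\hat h_N=N^{-1/2}(\mathbf x_N-N,\mathbf a_N)$ and $\hat v_N=D_{1/\sqrt N}v$. A coordinate of weight $k$ is multiplied by $N^{-k/2}$, so $\hat v_N=N^{-1/2}\sum_{i=1}^Nb_iU_N(i)$ with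
$$U_N(i)=\Big(1,\ \frac a{\sqrt N},\ \frac{a^2}{2N},\ \frac xN,\ \frac{ax}{N^{3/2}},\ \frac{a^3/6+x^2/2}{N^2}\Big)\Big|_{(x,a)=(\mathbf x_{i-1},\mathbf a_{i-1})}.$$
Let $W'_N(t)=N^{-1/2}(\mathbf x_{\lfloor Nt\rfloor}-\lfloor Nt\rfloor)$ and $W_N(t)=N^{-1/2}\mathbf a_{\lfloor Nt\rfloor}$. By Donsker's theorem $(W'_N,W_N)$ converges in law in $D([0,1],\mathbb R^2)$ to a planar Brownian motion $(W',W)$ with the covariance of $(n,\theta n+l)$. This covariance is non-degenerate because $n$ and $l$ are independent and non-constant.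

Let $\phi_b(s)=\mathbb Ee^{isb}$ and $\sigma_b^2=\mathbb Eb^2$. As $b$ is symmetric and bounded, $\phi_b(s)=\mathbb E\cos(sb)$, and the inequalities $|\cos u-1+\frac{u^2}2|\le\frac{u^4}{24}$ and $|e^{-u}-1+u|\le\frac{u^2}2$ (the latter for $u\ge0$) give $|\phi_b(s)-e^{-\sigma_b^2s^2/2}|\le Cs^4$ for all $s\in\mathbb R$. The $b_i$ are independent of the path $(\mathbf x,\mathbf a)$, so for $\lambda\in\mathbb R^2$ and $\zeta\in\mathbb R^6$,
$$\mathbb Ee^{i\lambda\cdot\hat h_N+i\zeta\cdot\hat v_N}=\mathbb E\Big[e^{i\lambda\cdot\hat h_N}\prod_{i=1}^N\phi_b\big(N^{-1/2}\zeta\cdot U_N(i)\big)\Big].$$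
For numbers of modulus at most $1$, $|\prod z_i-\prod w_i|\le\sum|z_i-w_i|$. So the product differs from $\exp\big(-\frac{\sigma_b^2}{2N}\sum_i(\zeta\cdot U_N(i))^2\big)$ by at most $CN^{-2}\sum_i|\zeta\cdot U_N(i)|^4$. Since $0\le n\le2$ we have $0\le\mathbf x_i\le2N$, and $\sup_t|W_N(t)|$ is tight, so $\max_i|U_N(i)|$ is tight and this error tends to $0$ in probability. It is also at most $2$ in modulus, so it is negligible in the expectation.

Moreover $\max_i|\mathbf x_{i-1}/N-(i-1)/N|\to0$ and $N^{-2}\max_i|\mathbf a_{i-1}|^3\to0$ in probability. Therefore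
$$\frac1N\sum_i(\zeta\cdot U_N(i))^2=\int_0^1\Big(\zeta\cdot\big(1,W_N,\tfrac{W_N^2}2,t,tW_N,\tfrac{t^2}2\big)\Big)^2dt+o_{\mathbb P}(1).$$
The map sending a path to this integral together with its endpoint is continuous at continuous paths, since Skorokhod convergence to a continuous path is uniform convergence. So the characteristic function converges to
$$\mathbb E\Big[e^{i\lambda\cdot(W'(1),W(1))}e^{-\frac{\sigma_b^2}2\zeta^T\Gamma\zeta}\Big],\qquad\Gamma=\int_0^1U(t)U(t)^Tdt,\quad U(t)=\Big(1,W,\tfrac{W^2}2,t,tW,\tfrac{t^2}2\Big).$$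
That is, $(\hat h_N,\hat v_N)$ converges in law to $(W'(1),W(1),\sigma_b\Gamma^{1/2}\xi)$, with $\xi$ a standard Gaussian vector in $\mathbb R^6$ independent of $(W',W)$.

**Step 2.** *We show that the random covariance $\Gamma$ is almost surely invertible.* Take a path for which $W$ is continuous and nowhere differentiable (an event of probability $1$), and suppose $\zeta^T\Gamma\zeta=\int_0^1(\zeta\cdot U)^2dt=0$ with $\zeta\ne0$. By continuity $P(t,W(t))=0$ for all $t\in[0,1]$, where
$$P(t,w)=\zeta_1+\zeta_2w+\tfrac{\zeta_3}2w^2+\zeta_4t+\zeta_5tw+\tfrac{\zeta_6}2t^2$$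
is a nonzero polynomial, and $\partial_wP=\zeta_2+\zeta_3w+\zeta_5t$. There are three cases.

* If $\partial_wP$ is the zero polynomial, then $P$ is a nonzero polynomial in $t$ alone that vanishes on $[0,1]$, which is absurd.
* If $\partial_wP(t_0,W(t_0))\ne0$ for some $t_0\in(0,1)$, then by the implicit function theorem the zero set of $P$ near $(t_0,W(t_0))$ is the graph of a smooth function of $t$. By continuity of $W$, $W$ coincides with it near $t_0$, so $W$ is smooth there, which is absurd.
* Otherwise $\partial_wP\not\equiv0$ but $\zeta_2+\zeta_3W(t)+\zeta_5t=0$ on $(0,1)$. If $\zeta_3\ne0$, then $W$ is affine, which is absurd. If $\zeta_3=0$, then $\zeta_2=\zeta_5=0$ and $\partial_wP\equiv0$, a contradiction.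

**Step 3.** *We deduce that the limit law of Step 1 is absolutely continuous.* Let $B\subset\mathbb R^2\times\mathbb R^6$ be a Lebesgue-null Borel set. By Fubini its section $B_h$ is null for all $h$ outside a null set $Z\subset\mathbb R^2$. The endpoint $(W'(1),W(1))$ is a non-degenerate Gaussian vector, so it is almost surely not in $Z$. Given the path, $\sigma_b\Gamma^{1/2}\xi$ is almost surely a non-degenerate Gaussian vector, so it falls in the null section with probability $0$. Hence the limit law gives $B$ mass $0$.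

**Step 4.** *We pass to exponential coordinates, in which $\nu$ is defined.* By (3), in exponential coordinates $y_N=(v;h)$ is $h+\varphi(\mathrm{ad}\,h|_V)^{-1}v$, with $h=\sqrt N\hat h_N$. Hence
$$D_{1/\sqrt N}\,y_N=\big(\hat h_N,\ \varphi(T_N)^{-1}\hat v_N\big),\qquad T_N=D_{1/\sqrt N}\,(\mathrm{ad}\,h)\,D_{\sqrt N}\big|_V .$$
A matrix entry raising the weight by $k$ is multiplied by $N^{-k/2}$. The operator $\chi$ raises weights by exactly $2$. The operator $\alpha$ raises weights by $1$, except for $v_{\alpha\alpha}\mapsto v_\zeta$, which raises by $2$. Let $\alpha_\infty$ be the nilpotent operator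
$$\alpha_\infty:\ v_1\mapsto v_\alpha\mapsto v_{\alpha\alpha}\mapsto0,\quad v_\chi\mapsto v_{\alpha\chi}\mapsto0,\quad v_\zeta\mapsto0 .$$
With $\hat h_N=(\hat x,\hat a)$ and $\mathrm{ad}\,h=\sqrt N(\hat x\chi+\hat a\alpha)$ we get
$$T_N=\hat a\,\alpha_\infty+N^{-1/2}\big(\hat x\,\chi+\hat a(\alpha-\alpha_\infty)\big)=\hat a\,\alpha_\infty+O(N^{-1/2}|\hat h_N|).$$
So the maps $(\hat x,\hat a,\hat v)\mapsto(\hat x,\hat a,\varphi(T_N)^{-1}\hat v)$ converge, uniformly on compact sets, to $(\hat x,\hat a,\hat v)\mapsto(\hat x,\hat a,\varphi(\hat a\alpha_\infty)^{-1}\hat v)$. By the continuous mapping theorem, $\nu$ is the image of the limit law of Step 1 under this last map, which is a volume-preserving diffeomorphism because $\varphi(\hat a\alpha_\infty)$ is unipotent. With Step 3,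
$$\nu\ll\text{Lebesgue}.\tag{6}$$

## 9. Lattice data of the walk at stage $r$

Fix $r$ large and drop the index $r$ from $N,Q,q,q',p,\eta,\epsilon$. Constants $C$ do not depend on $r$ and may change from line to line.

**Step 1.** *We replace the steps by rational ones.* Replace $\sigma$ by $\sigma_r$ in the values of $n,l,b$, keeping the same randomness and the same probabilities. This gives $n^r,l^r,b^r\in\frac1{q'}\mathbb Z$, each within $\epsilon$ of the original variable. Note that $\theta$ is *not* replaced; it is split: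
$$a^r=\theta n^r+l^r=m+\eta n^r,\qquad m=\tfrac pqn^r+l^r\in\tfrac1{qq'}\mathbb Z .$$
We still have $\mathbb Eb^r=0$, $\mathbb En^r=1$, $\mathbb El^r=-\theta$, so $\mathbb Ea^r=0$. Moreover $0\le n^r\le2$, $|b^r|\le1$, $|a^r|\le2$.

In the rest of this section and in Steps 1 and 2 of Section 10, $\mathbf x,\mathbf a,\mathbf m$ denote the partial sums of $n^r,a^r,m$, and $\langle\phi\rangle_r=\sum_{i=1}^Nb_i^r\phi_{i-1}$. Then $\mathbf a=\mathbf m+\eta\mathbf x$, $0\le\mathbf x_i\le2N$, and by (4) $|\eta\mathbf x_i|\le2N^{-2}\le1$.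

**Step 2.** *We find a likely event on which all relevant sums have their typical size.* For a sum of $i\le N$ bounded centered i.i.d. variables the moment of order $2k$ is at most $CN^k$: in the expansion, only index tuples in which every index occurs at least twice contribute, and there are $O(N^k)$ of them. So $\mathbb E\mathbf a_i^{2k}\le CN^k$ for $i\le N$, $k\le3$. Since $|\mathbf m_i-\mathbf a_i|\le1$, also $\mathbb E\mathbf m_i^{2k}\le CN^k$. The $b_i^r$ are i.i.d., centered and independent of the path, so
$$\mathbb E\langle\phi\rangle_r^2=\mathbb E(b^r)^2\sum_{i=1}^N\mathbb E\phi_{i-1}^2 .$$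
For example $\mathbb E\langle mx\rangle_r^2\le CN\cdot N\cdot N^2=CN^4$, $\mathbb E\langle a^3\rangle_r^2\le CN\cdot N^3=CN^4$, $\mathbb E\langle x^2\rangle_r^2\le CN\cdot N^4=CN^5$. Chebyshev's inequality, applied to nine quantities with failure probability at most $\frac1{18}$ each, gives an event $\Omega$ with $\mathbb P(\Omega)\ge\frac12$ on which
$$|\mathbf x_N-N|,\ |\mathbf m_N|,\ |\langle1\rangle_r|\le CN^{1/2},\quad|\langle m\rangle_r|\le CN,\quad|\langle x\rangle_r|,\ |\langle m^2\rangle_r|\le CN^{3/2},$$
$$|\langle mx\rangle_r|,\ |\langle a^3\rangle_r|\le CN^2,\quad|\langle x^2\rangle_r|\le CN^{5/2}.\tag{7}$$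

**Step 3.** *We count the values of the data that will describe the conjugated walk.* Let
$$\tau=\Big(\mathbf x_N,\ \mathbf m_N,\ \langle1\rangle_r,\ \langle m\rangle_r,\ \langle x\rangle_r,\ \langle m^2\rangle_r,\ \langle mx\rangle_r,\ \big\lfloor\tfrac16\langle a^3\rangle_r\big\rfloor\Big).$$
The quantity $\langle x^2\rangle_r$ is *not* in the list. The entries lie respectively in
$$\tfrac1{q'}\mathbb Z,\quad \tfrac1{qq'}\mathbb Z,\quad \tfrac1{q'}\mathbb Z,\quad \tfrac1{qq'^2}\mathbb Z,\quad \tfrac1{q'^2}\mathbb Z,\quad \tfrac1{q^2q'^3}\mathbb Z,\quad \tfrac1{qq'^3}\mathbb Z,\quad \mathbb Z .$$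
As $q\le q'=Q$, the inverse spacings multiply to at most $Q^{1+2+1+3+2+5+4}=Q^{18}=N^{18/r}$. An interval of length $CN^s$ contains at most $C'DN^s$ points of $\frac1D\mathbb Z$ (for $D\ge1$, $s\ge0$). So on $\Omega$, by (7), $\tau$ takes values in a finite set $\mathcal T$ with
$$|\mathcal T|\le CQ^{18}N^{\frac12+\frac12+\frac12+1+\frac32+\frac32+2+2}=CQ^{18}N^{19/2}=CN^{\frac{19}2+\frac{18}r}.\tag{8}$$
Compare with $\frac d2=10$. The exponents are half the weights of $X,A,v_1,v_\alpha,v_\chi,v_{\alpha\alpha},v_{\alpha\chi}$, and for the last entry $2$ in place of $\frac52$, half the weight of $v_\zeta$.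

## 10. The conjugated walk

Let $R=-\eta^{-2}$ and $g=\exp(RA)=(0;0,R)$. Then $g(v;h)g^{-1}=(e^{R\alpha}v;h)$.

**Step 1.** *We compute the conjugate of the stage-$r$ walk.* Let $y_N^r$ be the stage-$r$ walk, given by (5) with $\langle\cdot\rangle_r$, and $Y^r=gy_N^rg^{-1}$. Conjugation replaces $a$ by $a+R$ in (5). Expanding in $R$ and inserting $a=m+\eta x$ and $a^2=m^2+2\eta mx+\eta^2x^2$ everywhere except in $a^3$, we find that $Y^r$ has $h$-part $(\mathbf x_N-N,\ \mathbf m_N+\eta\mathbf x_N)$ and $V$-coordinates

* $v_1$: $\ \langle1\rangle_r$;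
* $v_\alpha$: $\ \langle a\rangle_r+R\langle1\rangle_r$, where $\langle a\rangle_r=\langle m\rangle_r+\eta\langle x\rangle_r$;
* $v_{\alpha\alpha}$: $\ \frac12\langle m^2\rangle_r+\eta\langle mx\rangle_r+\frac{\eta^2}2\langle x^2\rangle_r+R\langle a\rangle_r+\frac{R^2}2\langle1\rangle_r$;
* $v_\chi$: $\ \langle x\rangle_r$;
* $v_{\alpha\chi}$: $\ \langle mx\rangle_r+\eta\langle x^2\rangle_r+R\langle x\rangle_r$;
* $v_\zeta$: $\ \frac16\langle a^3\rangle_r+\frac R2\langle m^2\rangle_r+R\eta\langle mx\rangle_r+\frac12(1+R\eta^2)\langle x^2\rangle_r+\frac{R^2}2\langle a\rangle_r+\frac{R^3}6\langle1\rangle_r$.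

**Step 2.** *We show that $\tau$ determines $Y^r$ up to a bounded error.* Since $1+R\eta^2=0$, the term $\langle x^2\rangle_r$ disappears from the $v_\zeta$-coordinate. In the other coordinates it occurs only as $\eta\langle x^2\rangle_r$ and $\frac{\eta^2}2\langle x^2\rangle_r$. By (4) and (7), on $\Omega$ these are at most $CN^{-3+5/2}=CN^{-1/2}\le1$ for $r$ large. The term $\frac16\langle a^3\rangle_r$ is not multiplied by $R$, and $\tau$ determines it up to an error in $[0,1)$. Every other term is an exact function of $\tau$ (for given $r$, the numbers $\eta,R$ are fixed), and so is the $h$-part. Let $q_\tau\in G$ be the element obtained from the list by omitting the terms with $\langle x^2\rangle_r$ and replacing $\frac16\langle a^3\rangle_r$ by its integer part. Since $(w;0)(v;h)=(w+v;h)$, on $\Omega$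
$$Y^r\in K_1q_\tau,\qquad K_1=\{(w;0):|w|_\infty\le1\}.$$

**Step 3.** *We return from the rational walk to $\mu$.* Let $Y=gy_Ng^{-1}=(v^R;h)$ with $y_N$ built from the original variables, on the same probability space, and write $Y^r=(v^{R,r};h^r)$. The steps satisfy $|n-n^r|,|l-l^r|,|b-b^r|\le\epsilon$, hence $|a-a^r|\le2\epsilon$. So $|h-h^r|\le CN\epsilon$. All path sums up to time $N$ are $O(N)$ and change by $O(N\epsilon)$. Each coordinate in (5) is a combination of sums of $N$ products of one factor $b$ with at most three path sums; each product is $O(N^3)$ and changes by $O(N^3\epsilon)$. The entries of $e^{R\alpha}$ are $O(1+|R|^3)$. Therefore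
$$|h-h^r|\le CN\epsilon,\qquad|v^R-v^{R,r}|\le CN^4\epsilon(1+|R|^3),\qquad|v^{R,r}|\le CN^4(1+|R|^3).$$
Since $(v;h)^{-1}=(-M(-h)v;-h)$,
$$Y(Y^r)^{-1}=\big(v^R-M(h-h^r)v^{R,r};\ h-h^r\big).$$
By (4), $N\le\eta^{-1/3}$ and $\epsilon\le2\eta^{20}$, and $|R|=\eta^{-2}\ge1$. Thus $|h-h^r|\le CN\epsilon\le1$ for $r$ large, so $\|M(h-h^r)-1\|\le C|h-h^r|$, and both components of $Y(Y^r)^{-1}$ are bounded by
$$CN^4\epsilon|R|^3+CN\epsilon\cdot N^4|R|^3\le CN^5\epsilon\,\eta^{-6}\le C\eta^{20-6-5/3}\le C\eta^{12}\le1\qquad(r\text{ large}).$$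
Hence on $\Omega$
$$g\,y_N\,g^{-1}\in K_0q_\tau,\qquad K_0=K_2K_1,\quad K_2=\{(w;k):|w|_\infty\le1,\ |k|\le1\}.\tag{9}$$
The compact set $K_0$ does not depend on $r$, and $|K_0|>0$ because $K_0\supset K_2$.

## 11. Proof of Theorem 1 and the position of the bideviations

**Proof of Theorem 1.** *We feed the previous sections into Lemma 1.* The group has step $4$ and dimension $8$, and $d=20$ (Section 6). The measure $\mu$ is finitely supported and $\mu_{ab}$ is non-lattice (Section 7). By (6), $\nu\ll$ Lebesgue. Take the set $K_0$ of (9), the times $N_r$, the elements $g_r=\exp(-\eta_r^{-2}A)$, and the families $(q_\tau)_{\tau\in\mathcal T_r}$. By (9), for $r$ large, $g_ry_{N_r}g_r^{-1}\in\bigcup_{\tau\in\mathcal T_r}K_0q_\tau$ on an event of probability at least $\frac12$. By (8),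
$$|\mathcal T_r|\,N_r^{-d/2}\le CN_r^{-10+\frac{19}2+\frac{18}r}=CN_r^{-\frac12+\frac{18}r}\longrightarrow0 .$$
Lemma 1 gives a function $f\in C_c(\mathfrak g)$, independent of $r$, for which the supremum in (1) is, for all large $r$, at least
$$\frac1{4|\mathcal T_r|}\ge c\,N_r^{-\frac{19}2-\frac{18}r}.$$
Given $\kappa>0$, this exceeds $N_r^{-10+\frac12-\kappa}=N_r^{-\frac d2+\frac12-\kappa}$ for all large $r$, because $18/r<\kappa/2$ eventually and $N_r\to\infty$. $\qquad\blacksquare$

**No conflict with the LLT.** The $A$-coordinate is a homomorphism $G\to\mathbb R$, and on elements of $\mathcal E_{N,\varepsilon_0}$ it is $O(N^{1/2+\varepsilon_0})$, since $X_\mu=X$ contributes nothing to it. Here $g$ has $A$-coordinate $R=-\eta_r^{-2}$, and $|R|\ge N^6$ by (4). For cells that can be hit on $\Omega$, $q_\tau$ has $A$-coordinate $\mathbf m_N+\eta\mathbf x_N=O(\sqrt N)$, so $h_\tau=g^{-1}q_\tau^{-1}$ has $A$-coordinate $-R+O(\sqrt N)$. Hence neither $g$ nor $h_\tau$ lies in $\mathcal E_{N,\varepsilon_0}$ for small $\varepsilon_0$. The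 restriction "$g$ or $h$ belongs to $\mathcal E_{N,\varepsilon_0}$" in the LLT therefore cannot be removed in general, even for finitely supported $\mu$ with $\mu_{ab}$ non-lattice.
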